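# Bounded curvature without $C^{1,1}$ coordinates

## 1. Bounded curvature and the guess of two bounded derivatives

In local coordinates the curvature of a Riemannian metric is an expression in the second derivatives of its coefficients. So if a space has curvature bounded above and below, one would guess that, in well chosen coordinates, its metric has two bounded derivatives, that is, it is of class $C^{1,1}$. These notes are about this guess. Let us first say what it means.

**Definition (curvature bounds).** A geodesic space is CAT(0) if distances between points of any geodesic triangle are at most the corresponding distances in the Euclidean triangle with the same side lengths; CAT($\kappa$) is the same with the model plane of curvature $\kappa$ (for $\kappa>0$, only triangles of perimeter less than $2\pi/\sqrt\kappa$ are tested). Curvature bounded above means locally CAT($\kappa$) for some $\kappa$. A complete length space has curvature $\ge -k$ if for all $p$ and all $a,b,c\ne p$ the three comparison angles at $p$ of the triangles $pab$, $pbc$, $pca$, taken in the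 plane of curvature $-k$, sum to at most $2\pi$. This is the $(1+3)$-point comparison; that it characterizes curvature $\ge -k$ in complete length spaces is in Burago–Gromov–Perelman 1992.

A flat cone of total angle $\alpha$ shows both bounds at work. If $\alpha<2\pi$, two points at distance $\varepsilon$ from the tip and at angle $\alpha/2<\pi$ from each other are joined by two different minimizing geodesics, one on each side of the tip, of length $2\varepsilon\sin(\alpha/4)$. Short geodesics in a CAT($\kappa$) space are unique, so there is no upper curvature bound near the tip. If $2\pi<\alpha\le3\pi$, take $p$ the tip and $a,b,c$ at distance $\varepsilon$ and at angles $\alpha/3\le\pi$ from each other. The Euclidean comparison angles sum to $\alpha>2\pi$, and the comparison angles in curvature $-k$ tend to these as $\varepsilon\to0$. So there is no lower bound.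

**Definition (manifold with two-sided curvature bounds).** This is a locally compact length space $M$, homeomorphic to a manifold without boundary, whose metric has, locally, curvature bounded from below and from above.

It is known that for every $\alpha\in(0,1)$ such a metric is given by a $C^{1,\alpha}$ Riemannian metric in an atlas of $C^{3,\alpha}$ harmonic coordinates (coordinates whose components are harmonic functions of the metric), and that there are counterexamples, due to Peters, to $C^{1,1}$ in harmonic coordinates. The question, from the paper "Volume entropy and rigidity for RCD-spaces" by Connell, Dai, Núñez-Zimbrón, Perales, Suárez-Serrato and Wei (arXiv:2411.04327), is whether one gets a $C^{1,1}$ metric around each point in *some* chart, harmonic or not.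

**Definition ($C^{1,1}$ chart).** A $C^{1,1}$ chart of $(M,d)$ is a homeomorphism $\varphi:V\to U$ from an open $V\subset\mathbb R^n$ onto an open $U\subset M$, together with a $C^{1,1}_{loc}$ Riemannian metric $h$ on $V$, such that $\varphi$ is locally distance preserving from $(V,d_h)$ to $(M,d)$.

Recall that $C^{1,1}_{loc}$ means $C^1$ with locally Lipschitz first derivatives, which is the same as $W^{2,\infty}_{loc}$.

Now test the guess.

*Dimension one.* $M$ is locally isometric to $\mathbb R$, and arclength is a chart with a smooth metric. The guess holds.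

*Rotationally symmetric surfaces.* For $dr^2+f(r)^2d\theta^2$ with $f>0$ we have $f''=-Kf$. If $K$ is bounded then $f''$ is bounded, so $f^2$ is $C^{1,1}$. For instance a hemisphere capping a cylinder, $f=\sin r$ for $r\le\pi/2$ and $f=1$ beyond, is $C^{1,1}$ near the seam although $K$ jumps from $1$ to $0$.

*Conformal metrics of one variable, or radial.* For $g=e^{2u}|dx|^2$ on a planar domain, $K=-e^{-2u}\Delta u$, so bounded curvature means bounded $\Delta u$ (locally). If $u=u(x_1)$, then $u''=\Delta u$ is bounded. If $u=u(r)$ and $\Delta u=f(r)$, then $u'(r)=\frac1r\int_0^r sf(s)\,ds$, so $|u'|/r\le\frac12\sup|f|$ and $u''=f-u'/r$ is bounded. These are the eigenvalues of $D^2u$, so $u\in C^{1,1}$.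

So far the guess survives.

## 2. A logarithm in conformal coordinates, and a chart that removes it

The next case breaks conformal coordinates. Write $z=x_1+ix_2=re^{i\theta}$ and
$$u_0=\tfrac14\,\mathrm{Re}(z^2)\log|z| .$$
With $P=\mathrm{Re}(z^2)=x_1^2-x_2^2$, which is harmonic and homogeneous of degree $2$, Euler's relation gives $\Delta(P\log r)=2\nabla P\cdot\nabla\log r=4P/r^2$. Hence $\Delta u_0=\cos2\theta$ is bounded, while $\partial_1^2u_0=\frac12\log r+O(1)$ is not.

To have an honest space, let $\chi$ be a smooth cutoff equal to $1$ near $0$ and put $u_1=A|x|^2+\chi u_0$ with $A$ so large that $\Delta u_1\ge0$. Then $\Delta u_1$ is bounded and $u_1$ is bounded below, and Lemma 2 in Section 7 shows that $(\mathbb R^2,e^{2u_1}|dx|^2)$ is complete, CAT(0) and of curvature $\ge-k$ for some $k$. In harmonic coordinates the metric is not $C^{1,1}$ near $0$: in dimension two harmonicity does not depend on the conformal factor, so harmonic coordinates are smooth invertible functions of $x$, the metric coefficients in them are $e^{2u_1}$ times smooth functions, the diagonal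 ones positive, and $e^{2u_1}$ would have to be $C^{1,1}$.

But this space does not contradict the guess. Put
$$\varphi(z)=z+\xi(z),\qquad \xi=-\tfrac1{12}z^3\log|z| ,$$
so that
$$\partial_z\xi=-\tfrac14z^2\log|z|-\tfrac1{24}z^2,\qquad \partial_{\bar z}\xi=-\frac{z^3}{24\,\bar z}.$$
Since $D^2\xi=O(r|\log r|)$, $\varphi$ is $C^2$ with $d\varphi(0)=\mathrm{Id}$, so it is a local diffeomorphism. Near $0$,
$$\varphi^*(e^{2u_0}|dz|^2)=e^{2u_0\circ\varphi}\Big[\big(|1+\partial_z\xi|^2+|\partial_{\bar z}\xi|^2\big)|dz|^2+2\,\mathrm{Re}\big((1+\partial_z\xi)\overline{\partial_{\bar z}\xi}\,dz^2\big)\Big].$$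
The function $\partial_{\bar z}\xi$ is homogeneous of degree $2$ and smooth off $0$, so it is $C^{1,1}$. Next, $2u_0+2\,\mathrm{Re}\,\partial_z\xi=-\frac1{12}\mathrm{Re}(z^2)$: the logarithms cancel. The remaining terms are harmless: $u_0\circ\varphi-u_0=\int_0^1Du_0(z+\tau\xi)\xi\,d\tau$ has second derivatives $O(r^2\log^2r)$, because $|D^ku_0|\le Cr^{2-k}(1+|\log r|)$ and $|D^k\xi|\le Cr^{3-k}(1+|\log r|)$ for $k\le3$; and the quadratic terms in $\partial_z\xi,\partial_{\bar z}\xi$ have the same property. So the pulled-back metric is $C^{1,1}$, and passing from $u_0$ to $u_1$ multiplies it by $e^{2A|\varphi|^2}\in C^2$. A non-harmonic chart succeeds where harmonic charts fail.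

This makes the guess quite attractive. It is nevertheless false.

## 3. Metrics with no $C^{1,1}$ chart: statements

The answer to the question is negative in every dimension $n\ge2$ (and trivially positive for $n=1$).

**Theorem A.** For every $n\ge2$ there is a metric $d$ on $\mathbb R^n$, induced by
$$G=e^{2u(x_1,x_2)}(dx_1^2+dx_2^2)+dx_3^2+\dots+dx_n^2,\qquad u\in C^{1,\gamma}_{loc}\ \text{ for all }\gamma<1,$$
such that $(\mathbb R^n,d)$ is complete, globally CAT(0), and globally of curvature $\ge-k$ for some $k$, but no point of it has a neighborhood that is the image of a $C^{1,1}$ chart.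

A continuous function has modulus of continuity $\omega$ if $|f(x)-f(y)|\le\omega(|x-y|)$; it is *Dini continuous* if $\int_0\omega(t)\frac{dt}t<\infty$. For $\omega(t)=(\log\frac1t)^{-\beta}$ the substitution $T=\log\frac1t$ turns this into $\int^\infty T^{-\beta}dT<\infty$, so it holds exactly for $\beta>1$.

**Theorem B.**
1. In Theorem A one can arrange that $\Delta u$ is continuous (as a distribution), and that $K=-e^{-2u}\Delta u$, the Gauss curvature of $e^{2u}|dx|^2$, is bounded and locally has modulus of continuity $C(\log\log\frac1t)^2/\log\frac1t$. In particular the modulus is $O((\log\frac1t)^{-\beta})$ for every $\beta<1$.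
2. Conversely, let $g=e^{2u}|dx|^2$ on a planar domain, $u\in C^1$, and suppose the distribution $K=-e^{-2u}\Delta u$ is a Dini continuous function ($\int_0\omega(t)\frac{dt}t<\infty$ for its local modulus $\omega$; e.g. $\omega=(\log\frac1t)^{-\beta}$, $\beta>1$). Then $u\in C^2$, so $g$ is $C^2$.

So on the scale $(\log\frac1t)^{-\beta}$ the threshold is exactly $\beta=1$: examples exist for every $\beta<1$, and there are none of this form for $\beta>1$. (The two parts do not treat the value $\beta=1$ itself.)

## 4. The operator $L[h]$ paired with $\partial_1\partial_2\psi$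

For a smooth metric $h$ in coordinates $y_1,\dots,y_n$, with the sign convention $R_{1212}=K\det h$ for surfaces,
$$R_{1212}=-\tfrac12L[h]+Q,\tag{1}$$
$$L[h]=\partial_1^2h_{22}+\partial_2^2h_{11}-2\partial_1\partial_2h_{12},\qquad Q=h_{ab}(\Gamma^a_{12}\Gamma^b_{12}-\Gamma^a_{11}\Gamma^b_{22}).$$
As a check, for $h=e^{2u}|dx|^2$ one has $-\frac12L[h]=-e^{2u}(\Delta u+2|\nabla u|^2)$ and $Q=2e^{2u}|\nabla u|^2$, so $R_{1212}=-e^{2u}\Delta u=Ke^{4u}$. The term $Q$ contains only first derivatives. So a natural attempt at proving the guess starts with the linear problem: given a bounded $f$, find $h_{11},h_{12},h_{22}\in W^{2,\infty}$ with $L[h]=f$.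

With $h_{11}=h_{22}=w$, $h_{12}=0$ this is $\Delta w=f$, and Section 2 shows that $D^2w$ may be unbounded. With $h_{22}$ alone (geodesic coordinates) it is $\partial_1^2h_{22}=f$; for $f=a(x_2)$ every solution is $\frac12x_1^2a(x_2)+x_1b(x_2)+c(x_2)$, and if it is continuous, so is $a$ (take second differences in $x_1$). So a jump of $a$ is fatal here, while $\partial_2^2h_{11}=a(x_2)$ is solved at once. In the example of Section 2, $h_{22}=-h_{11}=r^2\cos4\theta$, $h_{12}=-r^2\sin4\theta$ gives $L[h]=4\,\mathrm{Re}\,\partial_z^2(z^3/\bar z)=24\cos2\theta$. Three unknown functions and one equation: one hopes that for each $f$ a suitable combination works.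

Here is where the hope ends. Test the equation against $\partial_1\partial_2\psi$ with $\psi\in C_c^\infty(\mathbb R^2)$. Two integrations by parts in each term give
$$\int L[h]\,\partial_1\partial_2\psi=\int\big[\partial_1\partial_2h_{22}\,\partial_1^2\psi+\partial_1\partial_2h_{11}\,\partial_2^2\psi-2\,\partial_1^2h_{12}\,\partial_2^2\psi\big].\tag{2}$$
The mixed derivative of $\psi$ has been traded for pure ones in all three terms. So if $L[h]=f$ with second derivatives of $h$ bounded by $\Lambda$,
$$\Big|\int f\,\partial_1\partial_2\psi\Big|\le3\Lambda\big(\|\partial_1^2\psi\|_{L^1}+\|\partial_2^2\psi\|_{L^1}\big).$$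
If this held for all $|f|\le1$ with one $\Lambda$, we would get $\|\partial_1\partial_2\psi\|_1\le3\Lambda(\|\partial_1^2\psi\|_1+\|\partial_2^2\psi\|_1)$. In $L^2$ such a bound is true, since $|\xi_1\xi_2|\le\frac12(\xi_1^2+\xi_2^2)$ on the Fourier side. In $L^1$ it is false; this is Ornstein's theorem (Arch. Rational Mech. Anal. 11 (1962)).

To turn this into a proof of Theorem A three things must be dealt with. First, a chart is an unknown map; but we shall show that it is $C^2$, so near a point it is linear up to an error quadratic in the distance, and at very small scales it cannot interfere. Second, one bad $f$ at one scale only forces $\Lambda$ to be large; so at each point of a dense set we plant bad functions at infinitely many scales, with $\int f\,\partial_1\partial_2\psi$ unbounded, and must keep the scales from disturbing each other. Third, for Theorem B we need a rate. For Theorem A alone Ornstein's theorem would do; we now prove a quantitative version, which makes everything self-contained.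

## 5. Riesz products and a quantitative Ornstein-type inequality

$B_r$ denotes the disc of radius $r$ about $0$ in $\mathbb R^2$.

**Proposition 1.** There are $c_1>0$, $C_1$, $N_0$ such that for each integer $N\ge N_0$ there are $\psi\in C_c^\infty(B_1)$ and $f\in C_c^\infty(B_2)$ with

* (i) $\|\partial_1^2\psi\|_{L^1}+\|\partial_2^2\psi\|_{L^1}\le1$;
* (ii) $|f|\le1$ and $\int f\,\partial_1\partial_2\psi\ge c_1N$;
* (iii) $\|\nabla f\|_\infty,\ \|\partial_1\partial_2\psi\|_{L^1},\ \|D^2\psi\|_\infty\le e^{C_1N\log N}$.

How could one find such a $\psi$? Put $s=x_1+x_2$, $t=x_1-x_2$. Then $\partial_1=\partial_s+\partial_t$, $\partial_2=\partial_s-\partial_t$, so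
$$\partial_1\partial_2=\partial_s^2-\partial_t^2,\qquad \partial_1^2=\partial_s^2+\partial_t^2+2\partial_s\partial_t,\qquad \partial_2^2=\partial_s^2+\partial_t^2-2\partial_s\partial_t.\tag{3}$$
We want $(\partial_s^2+\partial_t^2)\Psi$ and $\partial_s\partial_t\Psi$ bounded in $L^1$, and $(\partial_s^2-\partial_t^2)\Psi$ large. Superpose waves of rapidly increasing frequency, alternately in $s$ and in $t$, with amplitudes such that the sum $\partial_s^2+\partial_t^2$ telescopes to a positive function of mean one (a Riesz product), hence is bounded in $L^1$; in the difference $\partial_s^2-\partial_t^2$ every second sign is flipped and the telescoping is destroyed. The function $f$ is built along with it, by small steps correlated with the waves, and the steps are shaped so that $f$ does not get stuck near $\pm1$.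

*Proof.* $C$ denotes absolute constants, which may change from place to place. We work on $T^2=(\mathbb R/2\pi\mathbb Z)^2$ with coordinates $(s,t)$ and write $\langle P\rangle=\frac1{4\pi^2}\int_{T^2}P\,ds\,dt$. Let $N\ge3$ and $q=N^2$.

**Step 1: the building blocks.** For $1\le j\le N$ let $y_j=s$, $\sigma_j=1$ for $j$ odd, and $y_j=t$, $\sigma_j=-1$ for $j$ even. Let $\theta_j=q^jy_j$, $X_j=\cos\theta_j$, $c=\frac18$, and
$$R_J=\prod_{j\le J}(1+\tfrac12X_j),\qquad p_0=\tfrac12,\qquad p_J=p_{J-1}+\sigma_JX_JH_J,$$
where, with $p=p_{J-1}$, $H_J=c\,p(1-p)^2$ for $J$ odd and $H_J=c\,p^2(1-p)$ for $J$ even. For $J$ odd,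
$$p_J=p\,\big(1+cX_J(1-p)^2\big),\qquad 1-p_J=(1-p)\big(1-cX_Jp(1-p)\big);\tag{4}$$
for $J$ even, $1-p_J=(1-p)(1+cX_Jp^2)$ and $p_J=p(1-cX_Jp(1-p))$, which is (4) with $p$ and $1-p$ interchanged. So $0<p_J<1$ by induction.

We have $\langle R_J\rangle=1$: expanding the product, every term except the constant $1$ has frequencies $\sum_{j\text{ odd}}\epsilon_jq^j$ in $s$ and $\sum_{j\text{ even}}\epsilon_jq^j$ in $t$ with $\epsilon_j\in\{-1,0,1\}$ not all zero, and one of these is nonzero because the highest power dominates the sum of the lower ones.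

Why this choice of $H_J$? Weighted by $1+\frac12X_J$, the mean of $X_J$ over $\theta_J$ is $\frac14$. So, with respect to the weight $R_J$, odd steps push $p$ up on average by $\frac c4p(1-p)^2$ and even steps push it down by $\frac c4p^2(1-p)$; the difference has the sign of $1-2p$ and drives $p$ back to $\frac12$. Step 3 makes this precise.

**Step 2: pointwise gradient bounds.** These say that objects of stage $J$ vary at frequency at most about $q^J$. First, $\nabla\log R_J$ has size at most $\sum_{j\le J}\frac{q^j/2}{1/2}\le2q^J$, so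
$$|\nabla R_J|\le2q^JR_J.$$
Each second derivative of $\log(1+\frac12X_j)$ is at most $2q^{2j}$, and $D^2R_J=R_J(\nabla\log R_J\otimes\nabla\log R_J+D^2\log R_J)$, so $|D^2R_J|\le Cq^{2J}R_J$.

Next let $\ell_J=\log\frac{p_J}{1-p_J}$, so $\nabla p_J=p_J(1-p_J)\nabla\ell_J$. For $J$ odd, (4) gives
$$\ell_J=\ell_{J-1}+\log\big(1+cX_J(1-p)^2\big)-\log\big(1-cX_Jp(1-p)\big).$$
The denominators that appear on differentiating are at least $\frac78$. The gradient of the second term is at most $\frac87\big(\frac18q^J+\frac14(1-p)|\nabla p|\big)$ and that of the third at most $\frac87\big(\frac1{32}q^J+\frac18|\nabla p|\big)$; since $|\nabla p|\le\frac14|\nabla\ell_{J-1}|$, we get $|\nabla\ell_J|\le2|\nabla\ell_{J-1}|+q^J$. The case $J$ even is the same with $p$ and $1-p$ interchanged. Since $\ell_0=0$ and $q\ge4$, induction gives $|\nabla\ell_J|\le4q^{J-1}+q^J\le2q^J$. Hence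
$$|\nabla p_J|\le2q^Jp_J(1-p_J),\qquad \Big|\nabla\frac1{p_J}\Big|\le\frac{2q^J}{p_J},\qquad\Big|\nabla\frac1{1-p_J}\Big|\le\frac{2q^J}{1-p_J}.\tag{5}$$
In particular $|\nabla H_J|\le Cq^{J-1}$, as $H_J$ is a polynomial in $p_{J-1}$. Finally, since $\cos(m\theta_J)=\partial_{y_J}\frac{\sin(m\theta_J)}{mq^J}$, integration by parts in $y_J$ gives
$$\big|\langle G\cos(m\theta_J)\rangle\big|\le\frac1{mq^J}\langle|\nabla G|\rangle,\qquad m\ge1.\tag{6}$$
So a wave of stage $J$ paired with anything of stage at most $J-1$ costs only a factor $C/q$.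

**Step 3: $p_J$ stays away from $0$ and $1$ on average.** We claim that, for $N\ge N_0$,
$$a_J:=\Big\langle\frac{R_J}{p_J}\Big\rangle\le16,\qquad b_J:=\Big\langle\frac{R_J}{1-p_J}\Big\rangle\le16\qquad(0\le J\le N).$$
Let $J$ be odd, $p=p_{J-1}$, $\alpha=(1-p)^2$. For $|y|\le\frac12$ we have $\frac1{1+y}=1-y+\frac{y^2}{1+y}\le1-y+2y^2$. Hence
$$\frac{R_J}{p_J}\le\frac{R_{J-1}}p\big(1+\tfrac12X_J\big)\big(1-cX_J\alpha+2c^2X_J^2\alpha^2\big)=\frac{R_{J-1}}p\Big[1-\frac c4\alpha+c^2\alpha^2+\sum_{m=1}^3e_m(p)\cos m\theta_J\Big],$$
where we used that over $\theta_J$ the means of $X_J,X_J^2,X_J^3$ are $0,\frac12,0$, and the $e_m$ are fixed polynomials. By Step 2, $|\nabla(R_{J-1}e_m(p)/p)|\le Cq^{J-1}R_{J-1}/p$, so by (6) the oscillating terms contribute at most $\frac Cqa_{J-1}$. Since $\alpha^2\le\alpha$ and $\frac c4-c^2=\frac1{64}$, the constant part of the bracket is at most $1-\frac\alpha{64}$; and $\frac\alpha p=\frac1p-2+p\ge\frac1p-2$. With $\langle R_{J-1}\rangle=1$,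
$$a_J\le\Big(\frac{63}{64}+\frac Cq\Big)a_{J-1}+\frac1{32}\qquad(J\text{ odd}).$$
For $b_J$, put $z=cX_Jp(1-p)$ and use $\frac1{1-z}\le1+z+2z^2$. The mean over $\theta_J$ of $(1+\frac12X_J)(1+z+2z^2)$ is $1+\frac c4p(1-p)+c^2p^2(1-p)^2\le1+\frac{1-p}{16}$, and the oscillating terms are treated as before, so
$$b_J\le\Big(1+\frac Cq\Big)b_{J-1}+\frac1{16}\qquad(J\text{ odd}).$$
For $J$ even the roles of $a$ and $b$ are exchanged. Choose $N_0$ so that $C/q\le10^{-3}$ for $N\ge N_0$. A contracting step followed by an expanding one takes $x$ to at most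
$$1.001\,(0.9854\,x+0.0313)+0.0625\le\tfrac{127}{128}x+\tfrac18,$$
which is $\le16$ if $x\le16$, and the value in between is at most $0.9854\cdot16+0.0313<16$ too. For $a$, start from $a_0=2$; for $b$, start from $b_1\le1.001\cdot2+\frac1{16}<16$ (and $b_0=2$). The claim follows.

Consequently, under the probability measure $R_{J-1}\frac{ds\,dt}{4\pi^2}$ the function $\frac1{p_{J-1}}+\frac1{1-p_{J-1}}$ has mean at most $32$. By Markov's inequality it is $\le64$ with probability at least $\frac12$, and there $p_{J-1},1-p_{J-1}\ge\frac1{64}$, so $H_J\ge\frac18\,64^{-3}=2^{-21}$. Thus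
$$\langle R_{J-1}H_J\rangle\ge\kappa:=2^{-22}\qquad(1\le J\le N).\tag{7}$$

**Step 4: the pairing is of size $N$.** Let
$$f_0=2p_N-1=2\sum_{J\le N}\sigma_JX_JH_J\in(-1,1),\qquad S=\sum_{I\le N}\sigma_IX_IR_{I-1}.$$
In $\langle f_0S\rangle=2\sum_{I,J}\sigma_I\sigma_J\langle X_JH_JX_IR_{I-1}\rangle$ we estimate the terms as follows.

* $I=J$: the mean is $\frac12\langle H_JR_{J-1}\rangle+\frac12\langle\cos(2\theta_J)H_JR_{J-1}\rangle\ge\frac\kappa2-\frac Cq$, by (7), (6) and $|\nabla(H_JR_{J-1})|\le Cq^{J-1}R_{J-1}$.
* $I<J$: apply (6) to $\cos\theta_J$ with $G=H_JX_IR_{I-1}$; here $|\nabla G|\le Cq^{J-1}R_{I-1}$ because $I\le J-1$. The term is at most $C/q$ in absolute value.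
* $I>J$: apply (6) to $\cos\theta_I$ with $G=X_JH_JR_{I-1}$; here $|\nabla G|\le Cq^{I-1}R_{I-1}$ because $J\le I-1$. The term is at most $C/q$ in absolute value.

There are fewer than $N^2$ off-diagonal terms and $q=N^2$, so
$$\langle f_0S\rangle\ge\kappa N-C.\tag{8}$$

**Step 5: a potential whose second derivatives are these sums.** Let
$$\Psi=-\sum_{J\le N}q^{-2J}X_JR_{J-1}.$$
By the product rule and Step 2, every second derivative of $X_JR_{J-1}$ is $O(q^{2J-1}R_{J-1})$, except
$$\partial_{y_J}^2(X_JR_{J-1})=-q^{2J}X_JR_{J-1}+O(q^{2J-1}R_{J-1}).$$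
Multiplying by $q^{-2J}$ and summing, we get errors $e,e',e''$ with $\langle|e|\rangle,\langle|e'|\rangle,\langle|e''|\rangle\le CN/q\le C$ and
$$(\partial_s^2-\partial_t^2)\Psi=S+e,\qquad(\partial_s^2+\partial_t^2)\Psi=\sum_JX_JR_{J-1}+e'=2(R_N-1)+e',\qquad\partial_s\partial_t\Psi=e''.$$
The sum telescopes since $R_J-R_{J-1}=\frac12X_JR_{J-1}$. As $R_N>0$ has mean $1$, $\langle|(\partial_s^2+\partial_t^2)\Psi|\rangle\le C$; also $\langle|\partial_s\partial_t\Psi|\rangle\le C$; and by (8) and $|f_0|<1$,
$$\langle f_0(\partial_s^2-\partial_t^2)\Psi\rangle\ge\kappa N-C.$$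
Moreover $\langle|\Psi|\rangle+\langle|\nabla\Psi|\rangle\le\sum_Jq^{-2J}(1+q^J+2q^{J-1})\le C$.

**Step 6: from the torus to the plane.** Fix $0\le\eta\in C_c^\infty(\mathbb R^2)$, in the variables $(s,t)$, whose $(2\pi\mathbb Z)^2$-translates sum to $1$ (divide a bump that is positive on a period square by the sum of its translates). Then $\int\eta P\,ds\,dt=4\pi^2\langle P\rangle$ for periodic $P$. Let $\psi_0=\eta\Psi$, viewed as a function of $x$ through $s=x_1+x_2$, $t=x_1-x_2$ (so $dx=\frac12ds\,dt$). Terms in which a derivative falls on $\eta$ are bounded in $L^1$ by $C(\langle|\Psi|\rangle+\langle|\nabla\Psi|\rangle)\le C$. By (3) and Step 5,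
$$\|\partial_i^2\psi_0\|_{L^1}\le C\ (i=1,2),\qquad\int f_0\,\partial_1\partial_2\psi_0\,dx\ge2\pi^2(\kappa N-C)-C.$$
Divide $\psi_0$ by an absolute constant so that the two norms sum to at most $1$. Replace $\psi_0(x),f_0(x)$ by $\psi_0(\lambda x),f_0(\lambda x)$ with a fixed $\lambda$ so large that the new $\psi$ is supported in $B_1$; in $\mathbb R^2$ this changes neither the $L^1$ norms of second derivatives nor the pairing. Finally multiply $f_0(\lambda x)$ by a cutoff with values in $[0,1]$, equal to $1$ on $B_1$ and supported in $B_2$; the pairing is unchanged as $\psi$ lives in $B_1$. This gives (i) and, after increasing $N_0$, (ii).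

For (iii): $|\nabla f_0|=2|\nabla p_N|\le Cq^N=Ce^{2N\log N}$, and $|D^2\psi_0|\le C\sum_JR_{J-1}\le CN(3/2)^N$, because $q^{-2J}$ times any derivative of order $\le2$ of $X_JR_{J-1}$ is $O(R_{J-1})$. The $L^1$ norm of $\partial_1\partial_2\psi$ is at most the area of $B_1$ times its supremum. All three are at most $e^{C_1N\log N}$ for a suitable $C_1$. $\square$

## 6. A conformal factor with obstructions at a dense set of points

We now plant rescaled copies of the functions $f$ at all scales and places. For $N_i\ge N_0$ let $f_i,\psi_i$ be the functions of Proposition 1 with $N=N_i$, and put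
$$M_i=e^{C_1N_i\log N_i},\qquad r_i=M_i^{-4},\qquad\varepsilon_i=\frac{\log N_i}{N_i}.$$
Here $M_i$ bounds everything in (iii), $r_i$ is the scale, and $\varepsilon_i$ the amplitude: it tends to $0$, so that the sum will be continuous, but $\varepsilon_iN_i=\log N_i\to\infty$, so that the obstruction survives.

Let $D\subset[0,1)^2$ be countable and dense, and let $(z_i)$ be a sequence in $D$ taking every value of $D$ infinitely often. Choose $3\le N_1<N_2<\cdots$ inductively, each so large that $r_i<\frac18$ and

* (a) $\varepsilon_i\le2^{-i}$ and $\varepsilon_{i+1}\le\frac12\varepsilon_i$;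
* (b) $\sum_{j<i}\varepsilon_jM_j/r_j\le M_i$;
* (c) $M_j\ge2^jM_i^2$ for $i<j$.

From (c), $M_i(r_j/r_i)^2=M_i^9M_j^{-8}\le2^{-j}$ for $i<j$. Set
$$F=\sum_iF_i,\qquad F_i(x)=\varepsilon_i\sum_{k\in\mathbb Z^2}f_i\Big(\frac{x-z_i-k}{r_i}\Big).$$
For fixed $i$ the discs $B(z_i+k,2r_i)$, $k\in\mathbb Z^2$, are disjoint since $4r_i<1$. So $|F_i|\le\varepsilon_i$, and by (a) the series converges uniformly: $F$ is continuous, $\mathbb Z^2$-periodic, $|F|\le1$. The function $F_i$ has Lipschitz constant at most $\varepsilon_iM_i/r_i=\varepsilon_iM_i^5$, so by (b) $\sum_{j<i}F_j$ has Lipschitz constant at most $M_i$.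

Let $\bar F$ be the mean of $F$ and $v$ a periodic solution of $\Delta v=F-\bar F$. By the Calderón–Zygmund theorem $v\in W^{2,p}_{loc}$ for all $p<\infty$, so $v\in C^{1,\gamma}$ for all $\gamma<1$. Put
$$u=|x|^2+v,\qquad\Delta u=4-\bar F+F\in[2,6].$$
As $v$ is bounded, $u\ge-C_0$ for some $C_0$. Let $G=e^{2u}(dx_1^2+dx_2^2)+dx_3^2+\dots+dx_n^2$ on $\mathbb R^n$, with induced distance $d$.

## 7. CAT(0) and the lower curvature bound by mollification

The point of this section is that $(\mathbb R^n,d)$ really has two-sided curvature bounds. We state it for the general conformal factor used also in Section 2.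

**Lemma 2.** Let $u\in C^1(\mathbb R^2)$, $u\ge-C_0$, and suppose the distribution $\Delta u$ is a function with $0\le\Delta u\le B$. Let $d$ be the distance induced by $G=e^{2u(x_1,x_2)}(dx_1^2+dx_2^2)+dx_3^2+\dots+dx_n^2$. Then $(\mathbb R^n,d)$ is complete, CAT(0), and of curvature $\ge-k$ in the sense of Alexandrov, with $k=Be^{2C_0}$.

In our case $B=6$ and $k=6e^{2C_0}$.

*Proof.*

**Step 1: smooth approximations have the bounds.** Let $u_\delta$ be standard mollifications of $u$ and $G_\delta$ the corresponding smooth metrics. Averaging preserves $u_\delta\ge-C_0$ and $0\le\Delta u_\delta\le B$, so $K_\delta=-e^{-2u_\delta}\Delta u_\delta\in[-k,0]$. The curvature tensor of the product $G_\delta$ is that of the surface factor, so the sectional curvature of a plane is $K_\delta$ times the square of the area factor of its projection to the first factor; this factor is at most $1$, and the sectional curvature lies in $[-k,0]$. All $G_\delta$ and $G$ dominate $\lambda^2|dx|^2$ with $\lambda=\min(1,e^{-C_0})$, so all are complete. By the Cartan–Hadamard theorem $(\mathbb R^n,d_\delta)$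 is CAT(0), and by Toponogov's theorem it has curvature $\ge-k$ globally.

**Step 2: $d_\delta\to d$ uniformly on compact sets.** Fix $R$, and let $\mu$ be such that all $G_\delta$ ($\delta\le1$) and $G$ are at most $\mu^2|dx|^2$ on the Euclidean ball of radius $R$. Two points of this ball have $d$- and $d_\delta$-distance at most $2R\mu$, and curves of length at most $2R\mu+1$ from points of the ball stay in the ball of radius $R'=R+(2R\mu+1)/\lambda$. There the lengths for $G$ and $G_\delta$ differ by a factor between $e^{-\eta_\delta}$ and $e^{\eta_\delta}$ with $\eta_\delta=\sup|u-u_\delta|\to0$. Hence $e^{-\eta_\delta}d\le d_\delta\le e^{\eta_\delta}d$ on the ball of radius $R$, for small $\delta$.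

**Step 3: the limit.** $(\mathbb R^n,d)$ is a length space with the Euclidean topology, and its bounded closed sets are compact because $d\ge\lambda|x-y|$. So it is complete and geodesic. The CAT(0) condition passes to the limit (Bridson–Haefliger, *Metric spaces of non-positive curvature*, II.3.9–3.10). One can see it directly from the classical fact that a complete geodesic space is CAT(0) if and only if, for every $p$ and every midpoint $m$ of $x,y$,
$$d(p,m)^2\le\tfrac12d(p,x)^2+\tfrac12d(p,y)^2-\tfrac14d(x,y)^2 .$$
Let $m_\delta$ be the $d_\delta$-midpoint of $x,y$; these stay in a compact set, and a limit point $m_0$ satisfies the inequality for all $p$, by Step 2. If $m$ is any $d$-midpoint of $x,y$, then $p=m$ gives $d(m,m_0)^2\le(\frac14-\frac14)d(x,y)^2=0$, so $m=m_0$ and the inequality holds for $m$.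

The $(1+3)$-point comparison passes to the limit because comparison angles depend continuously on the distances, and it characterizes curvature $\ge-k$ in complete length spaces (Burago–Gromov–Perelman 1992). $\square$

## 8. Distance-preserving charts are $C^2$

Now let $\varphi:V\to U\subset\mathbb R^n$ be a hypothetical $C^{1,1}$ chart of $(\mathbb R^n,d)$ with metric $h$. A priori $\varphi$ is only a homeomorphism. The next lemma makes it a $C^2$ diffeomorphism.

**Lemma 3.** $\varphi\in C^2$, $d\varphi$ is invertible, and $\varphi^*G=h$ everywhere.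

*Proof.*

**Step 1: $\varphi^*G=h$ almost everywhere.** Both metrics are continuous Riemannian metrics, so both distances are locally comparable to the Euclidean one and $\varphi$ is locally bi-Lipschitz. By Rademacher's theorem it is differentiable a.e. For a continuous metric, $d_h(y,y+tw)=t|w|_{h(y)}+o(t)$, since on a small ball the metric is within a factor close to $1$ of $h(y)$. If $\varphi$ is differentiable at $y$, then likewise $d(\varphi(y),\varphi(y+tw))=t|d\varphi_yw|_G+o(t)$. The two are equal for small $t$, so $|d\varphi_yw|_G=|w|_h$ for all $w$.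

**Step 2: each $\varphi^a$ solves an elliptic equation with $C^{1,1}$ coefficients.** The idea is that the coordinates $x_a$ are harmonic for $G$. From Step 1, a.e.,
$$h^{ij}\partial_i\varphi^a\partial_j\varphi^b=G^{ab}\circ\varphi,\qquad\sqrt{\det h}=(\sqrt{\det G}\circ\varphi)\,|\det d\varphi|.$$
Let $\xi\in C_c^\infty(V)$ and $\zeta=\xi\circ\varphi^{-1}$, which is Lipschitz with compact support in $U$. As $\varphi$ and $\varphi^{-1}$ map null sets to null sets, the chain rule $\partial_j\xi=(\partial_b\zeta\circ\varphi)\,\partial_j\varphi^b$ holds a.e., and the bi-Lipschitz change of variables gives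
$$\int_V\sqrt{\det h}\,h^{ij}\partial_i\varphi^a\partial_j\xi\,dy=\int_U\sqrt{\det G}\,G^{aa}\,\partial_a\zeta\,dx\qquad(\text{no sum over }a).$$
Now $\sqrt{\det G}\,G^{aa}$ is $1$ for $a\le2$ and $e^{2u(x_1,x_2)}$ for $a\ge3$. In all cases it does not depend on $x_a$, so integrating first in $x_a$ shows that the right side is $0$. Thus $\varphi^a$ is a weak solution of
$$\partial_i\big(\sqrt{\det h}\,h^{ij}\partial_j\varphi^a\big)=0.$$

**Step 3: regularity.** The coefficients are $C^{1,1}_{loc}$, so $\varphi^a\in W^{2,2}_{loc}$ (Gilbarg–Trudinger, Thm 8.8). Carrying out the differentiation, $\varphi^a$ solves an equation in nondivergence form with locally Lipschitz coefficients, hence $\varphi^a\in C^{2,\gamma}_{loc}$ (Gilbarg–Trudinger, Thm 9.19). Now $\varphi^*G$ and $h$ are continuous and agree a.e., so everywhere, and since $h$ is nondegenerate $d\varphi$ is invertible. $\square$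

Write $\varphi'=(\varphi^1,\varphi^2)$. The next lemma is formula (1) at our low regularity. It is needed because neither $u$ nor $\varphi$ is smooth enough to compute curvature directly.

**Lemma 4.** Let $m=\partial_1\varphi^1\partial_2\varphi^2-\partial_1\varphi^2\partial_2\varphi^1$ and $\rho=e^{2u\circ\varphi'}m^2\in C^1$. Then a.e. in $V$
$$L[h]=2\rho\,(4-\bar F+F\circ\varphi')+2Q.$$

*Proof.* Mollify locally: $\varphi_\delta\to\varphi$ in $C^2$, $u_\delta\to u$ in $C^1$, and $\Delta u_\delta\to\Delta u$ uniformly on compact sets, because $\Delta u$ is continuous. For small $\delta$ the differential of $\varphi_\delta$ is locally invertible and $h_\delta=\varphi_\delta^*G_\delta\to h$ in $C^1_{loc}$, as $h_\delta$ involves only first derivatives of $\varphi_\delta$ and $u_\delta\circ\varphi_\delta'$. Since $G_\delta$ is a product,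
$$R^{G_\delta}(X,Y,X,Y)=K_\delta e^{4u_\delta}(X^1Y^2-X^2Y^1)^2=-e^{2u_\delta}\Delta u_\delta\,(X^1Y^2-X^2Y^1)^2 .$$
Take $X=\partial_1\varphi_\delta$, $Y=\partial_2\varphi_\delta$. By (1) for $h_\delta$ and naturality of curvature,
$$-\tfrac12L[h_\delta]+Q_\delta=-e^{2u_\delta\circ\varphi_\delta'}\,\big((\Delta u_\delta)\circ\varphi_\delta'\big)\,m_\delta^2 .$$
As $\delta\to0$, $L[h_\delta]\to L[h]$ as distributions, and all other terms converge locally uniformly. So $L[h]=2\rho\,(\Delta u\circ\varphi')+2Q$ as distributions, with $\Delta u=4-\bar F+F$. Since $h\in C^{1,1}_{loc}$, $L[h]\in L^\infty_{loc}$, and the identity holds a.e. $\square$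

## 9. Blow-up at a planted point: proof of Theorem A

By Lemma 2 it remains to exclude $C^{1,1}$ charts. Suppose $\varphi:V\to U$ is one. We evaluate $L[h]$ at scale $r_i$ near a planted point in two ways: it is bounded against $\partial_1\partial_2\psi_i$ because $h\in C^{1,1}$, and it is large because of $F_i$.

**Step 1: normalization.** Since $D+\mathbb Z^2$ is dense in $\mathbb R^2$, the open set $U$ contains a point $x_0$ whose first two coordinates are $z+k_0$ with $z\in D$, $k_0\in\mathbb Z^2$. After a translation and a linear change of coordinates in $V$, which preserve $C^{1,1}$, we may assume $\varphi(0)=x_0$ and $d\varphi(0)=\mathrm{Id}$. By Lemma 3 and since $\rho\in C^1$ and $Q$ is Lipschitz (as $h\in C^{1,1}$), there are $\tau>0$ and $A$ such that for $|y|\le\tau$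
$$|d\varphi(y)-\mathrm{Id}|\le A|y|,\qquad|\varphi(y)-x_0-y|\le A|y|^2,\qquad|\rho(y)-\rho(0)|+|Q(y)-Q(0)|\le A|y|.\tag{9}$$
Also $\rho(0)>0$, and $\Lambda$, the essential supremum of $|D^2h|$ on $|y|\le\tau$, is finite. From now on consider only the infinitely many $i$ with $z_i=z$, and take $i$ large. $C$ denotes constants independent of $i$.

Fix $0\le\zeta\in C_c^\infty(\mathbb R^{n-2})$ supported in the unit ball with $\int\zeta=1$ (omit $\zeta$ if $n=2$). Write $Y=(Y',Y'')\in\mathbb R^2\times\mathbb R^{n-2}$ and
$$\Theta(Y)=\partial_1\partial_2\psi_i(Y')\,\zeta(Y''),\qquad I=\int L[h](r_iY)\,\Theta(Y)\,dY.$$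
On the support of $\Theta$ we have $|Y'|<1$ and $|Y|\le2$, so $|r_iY|\le\tau$ for large $i$.

**Step 2: $I$ is bounded.** We have $L[h](r_iY)=r_i^{-2}L[h(r_i\,\cdot)](Y)$. Integrating by parts in $Y_1,Y_2$ exactly as in (2), which is legitimate for $h\in W^{2,\infty}$ and does not touch $\zeta$,
$$I=\int\big[(\partial_1\partial_2h_{11})(r_iY)\,\partial_2^2\psi_i+(\partial_1\partial_2h_{22})(r_iY)\,\partial_1^2\psi_i-2(\partial_1^2h_{12})(r_iY)\,\partial_2^2\psi_i\big]\zeta\,dY,$$
so $|I|\le3\Lambda$ by (i).

**Step 3: reduction to $F$.** Insert Lemma 4 into $I$. By (9), replacing $\rho(r_iY),Q(r_iY)$ by $\rho(0),Q(0)$ costs at most $Cr_i\|\partial_1\partial_2\psi_i\|_1\le Cr_iM_i\le C$. The terms that are then constant integrate to $0$ against $\Theta$, since $\int\partial_1\partial_2\psi_i=0$. Hence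
$$2\rho(0)\int F(\varphi'(r_iY))\,\Theta(Y)\,dY\le3\Lambda+C.\tag{10}$$
Split $F=F_{<i}+F_i+F_{>i}$, according to the index $j<i$, $j=i$, $j>i$. On the support of $\Theta$, (9) gives
$$|\varphi'(r_iY)-(z+k_0)-r_iY'|\le4Ar_i^2,\qquad|\varphi'(r_iY)-(z+k_0)|<2r_i\tag{11}$$
for large $i$.

**Step 4: coarser scales are nearly constant.** $F_{<i}$ has Lipschitz constant at most $M_i$. Subtract the constant $F_{<i}(z+k_0)$, which does not change the integral against $\Theta$; by (11) the contribution of $F_{<i}$ is at most $2r_iM_i\cdot\|\partial_1\partial_2\psi_i\|_1\le2r_iM_i^2\le2$.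

**Step 5: the scale $r_i$ gives $\log N_i$.** By (11) the point $\varphi'(r_iY)$ lies in $B(z+k_0,2r_i)$, which is disjoint from the other translates, so
$$F_i(\varphi'(r_iY))=\varepsilon_if_i\big(Y'+E\big),\qquad|E|\le4Ar_i.$$
This is where the chart drops out. Replacing the value by $\varepsilon_if_i(Y')$ costs at most $4Ar_iM_i\cdot M_i\le C$ in the integral, since $\|\nabla f_i\|_\infty\le M_i$ and $\|\partial_1\partial_2\psi_i\|_1\le M_i$. And by (ii)
$$\varepsilon_i\int f_i\,\partial_1\partial_2\psi_i\ge c_1\varepsilon_iN_i=c_1\log N_i.$$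

**Step 6: finer scales live on a small set.** Let $j>i$ and fix $Y''$. For large $i$ the map $Y'\mapsto r_i^{-1}\varphi'(r_iY',r_iY'')$ has differential within $\frac12$ of $\mathrm{Id}$ on $B_1$. So it is injective on the convex set $B_1$, and its Jacobian is at least $\frac14$, since both singular values are at least $\frac12$. By (11) the points $\varphi'(r_iY)$ lie in the disc of radius $2r_i$ about $z+k_0$. This disc meets at most one disc $B(z_j+k,2r_j)$, because the centers of two such are at distance at least $1$, while $4(r_i+r_j)<1$. Hence $F_j(\varphi'(r_iY))\ne0$ only for $Y'$ in a set of area at most $4\cdot4\pi(r_j/r_i)^2$. With $|F_j|\le1$ and $|\partial_1\partial_2\psi_i|\le M_i$, the total contribution of $F_{>i}$ is at most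
$$\sum_{j>i}16\pi M_i\Big(\frac{r_j}{r_i}\Big)^2\le16\pi\sum_{j>i}2^{-j}\le16\pi$$
by (c).

**Step 7: contradiction.** Steps 4–6 and (10) give $2\rho(0)\,c_1\log N_i\le C$ for infinitely many $i$, with $C$ independent of $i$. As $N_i\to\infty$, this is impossible. With Lemma 2, Theorem A is proved. $\blacksquare$

Note why each $z\in D$ is visited infinitely often: a single visit only gives one inequality $\log N_i\le C$, where $C$ depends on the chart.

## 10. The modulus of the curvature and the Dini condition

*Proof of Theorem B(1).* In the construction above $\Delta u=4-\bar F+F$ is continuous and $K=-e^{-2u}(4-\bar F+F)$ is bounded by $6e^{2C_0}$. Since $u\in C^1$, the factor $e^{-2u}$ is locally Lipschitz, so it suffices to estimate the modulus of $F$.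

Let $|x-x'|=t$ be small and $T=\log\frac1t$. As $F_i$ has Lipschitz constant at most $\varepsilon_iM_i^5$ and $|F_i|\le\varepsilon_i$,
$$|F(x)-F(x')|\le\sum_i\varepsilon_i\min(2,M_i^5t).$$
Indices with $M_i^5\le t^{-1/2}$ contribute at most $\sum_i\varepsilon_it^{1/2}\le t^{1/2}=e^{-T/2}$. The others are the $i\ge i_0$ for some $i_0$, as $M_i$ increases; by the halving in (a) they contribute at most $\sum_{i\ge i_0}2\varepsilon_i\le4\varepsilon_{i_0}$. For $i=i_0$ we have $5C_1N_{i_0}\log N_{i_0}>\frac T2$. If $N_{i_0}\le T$, then $\log N_{i_0}\le\log T$, so $N_{i_0}\ge cT/\log T$ with a constant $c>0$; if $N_{i_0}>T$ this is clear (with $c\le1$). Since $\frac{\log N}N$ is decreasing for $N\ge3$,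
$$\varepsilon_{i_0}=\frac{\log N_{i_0}}{N_{i_0}}\le C\frac{(\log T)^2}T .$$
So the modulus of $F$ is at most $C(\log\log\frac1t)^2/\log\frac1t$, which is $O((\log\frac1t)^{-\beta})$ for every $\beta<1$. $\blacksquare$

*Proof of Theorem B(2).*

**Step 1: reduction to a Newtonian potential.** As $u\in C^1$, $\Delta u=-Ke^{2u}$ is locally Dini continuous. Let $\chi$ be a smooth cutoff equal to $1$ near a given point, and $f=\chi\Delta u$; this has compact support and is Dini continuous, with a modulus we again call $\omega$. Let $\Gamma=\frac1{2\pi}\log|x|$ and $w=\Gamma*f$. Where $\chi=1$, $u-w$ is harmonic, hence smooth. So it suffices to show $w\in C^2$.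

**Step 2: a formula for second derivatives.** Let $f_\delta$ be mollifications of $f$; their moduli are at most $\omega$. Let $w_\delta=\Gamma*f_\delta$. For $x$ in a bounded set and $R$ so large that $B_R(x)$ contains the supports of all $f_\delta$,
$$\partial_{ij}w_\delta(x)=\int_{B_R(x)}\partial_{ij}\Gamma(x-y)\,\big(f_\delta(y)-f_\delta(x)\big)\,dy+\tfrac12\delta_{ij}f_\delta(x)\tag{12}$$
(Gilbarg–Trudinger, Lemma 4.2). To see it, write $\partial_{ij}w_\delta(x)=\int_{B_R(x)}\partial_i\Gamma(x-y)\,\partial_{y_j}(f_\delta(y)-f_\delta(x))\,dy$ and integrate by parts on $\epsilon<|x-y|<R$. The inner boundary term is $O(\epsilon)$. On the outer circle $f_\delta(y)=0$ and $\partial_i\Gamma(x-y)=-\frac{\nu_i}{2\pi R}$ with $\nu$ the outer normal, so that term is $\frac{f_\delta(x)}{2\pi R}\int\nu_i\nu_j=\frac12\delta_{ij}f_\delta(x)$.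

**Step 3: uniform convergence.** The integrand in (12) is at most $C|x-y|^{-2}\omega(|x-y|)$. Its integral over $|x-y|<r$ is at most $C\int_0^r\omega(t)\frac{dt}t$, which tends to $0$ as $r\to0$, uniformly in $x$ and $\delta$, by the Dini condition. On $|x-y|\ge r$ the kernel is bounded, and $f_\delta\to f$ uniformly. So $D^2w_\delta$ converges locally uniformly. Since also $w_\delta\to w$ locally uniformly, $w\in C^2$. Hence $u\in C^2$ and $g$ is $C^2$. $\blacksquare$
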